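# Real stable polynomials that are not mixed determinants

## 1. One variable, degree one, and the limit of a single determinant

**Definition (real stable).** A polynomial $f\in\mathbb R[z_1,\dots,z_\ell]$ is real stable if $f\not\equiv0$ and $f(z_1,\dots,z_\ell)\ne0$ whenever $\operatorname{Im}z_k>0$ for all $k$.

For example, $z_1z_2-1$ is real stable: if $\operatorname{Im}z_1>0$, then $\operatorname{Im}(1/z_1)<0$, so $z_2=1/z_1$ is not in the upper half-plane. In contrast $z_1z_2+1$ vanishes at $z_1=z_2=i$ and is not real stable. Note that
$$z_1z_2-1=\det\begin{pmatrix}z_1&1\\1&z_2\end{pmatrix}$$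
is the determinant of a matrix of the following kind.

**Definition (pencil).** A pencil of size $n$ in $\ell$ variables is
$$\mathcal L(z_1,\dots,z_\ell)=\sum_{k=1}^\ell A_kz_k+B,\tag{1}$$
where each $A_k$ is a positive semidefinite (PSD) $n\times n$ matrix and $B$ is a Hermitian $n\times n$ matrix. Matrices may be complex.

Can every real stable polynomial of degree $n$ be written, up to sign, as the determinant of a pencil of size $n$? Two cases are easy.

**One variable.** A real polynomial with no zero in the upper half-plane has none in the lower one, since nonreal zeros come in conjugate pairs. So $f=\alpha\prod_{i=1}^n(z-r_i)$ with $\alpha,r_i$ real, and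
$$\pm f=\det\operatorname{diag}\big(|\alpha|(z-r_1),\,z-r_2,\dots,z-r_n\big),$$
the determinant of a pencil.

**Degree one.** Let $f=\sum_ka_kz_k+b$ be real stable. Suppose two coefficients had opposite signs, say $a_1>0>a_2$. Put $\operatorname{Im}z_k=1$ for $k\ge3$ and choose $\operatorname{Im}z_1,\operatorname{Im}z_2>0$ with $a_1\operatorname{Im}z_1+a_2\operatorname{Im}z_2=-\sum_{k\ge3}a_k$; this is possible because the signs differ. Then $\operatorname{Im}f=0$, and moving $\operatorname{Re}z_1$ makes $f=0$, a contradiction. So all $a_k$ have one weak sign, and $f$ or $-f$ is a pencil of size $1$.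

For two variables the answer is still yes. I quote the theorem and do not prove it: by Borcea–Brändén (*Multivariate Pólya–Schur classification problems in the Weyl algebra*, Proc. London Math. Soc. 2010), based on Helton–Vinnikov, a real stable $f\in\mathbb R[z_1,z_2]$ of degree $n$ equals $\pm\det(z_1A_1+z_2A_2+B)$ with $A_i$ PSD and $B$ symmetric, all $n\times n$.

What changes with more variables? Degree $2$ shows it. For a quadratic form $q$ write $q(x,y)$ for its polar form, so $q(x,x)=q(x)$, and put $v^\perp=\{x:q(x,v)=0\}$.

**Fact 1.** Let $q$ be a real quadratic form with at most one positive eigenvalue, and let $q(v)>0$. Then $q\le0$ on $v^\perp$, and $q(x,v)^2\ge q(x)q(v)$ for all real $x$; that is, $t\mapsto q(x+tv)$ is real-rooted. If $q$ is nondegenerate, then $q$ is negative definite on $v^\perp$, and the inequality is strict unless $x$ is a multiple of $v$.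

*Proof.* If $w\in v^\perp$ had $q(w)>0$, then $q$ would be positive definite on the plane $\operatorname{span}(v,w)$, so $q$ would have two positive eigenvalues. Write $x=\alpha v+w$ with $w\in v^\perp$. Then $q(x,v)^2-q(x)q(v)=-q(w)q(v)\ge0$, and this is a quarter of the discriminant of $q(x+tv)$. If $q$ is nondegenerate, so is its restriction to $v^\perp$, and a nondegenerate negative semidefinite form is negative definite. $\square$

**Fact 2.** A quadratic form with at most one positive eigenvalue that is positive on the open orthant $\mathbb R^\ell_{>0}$ is real stable.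

*Proof.* If $q(\xi+i\omega)=0$ with $\xi$ real and $\omega\in\mathbb R^\ell_{>0}$, then $t=i$ is a root of $q(\xi+t\omega)$. This quadratic has leading coefficient $q(\omega)>0$ and is real-rooted by Fact 1, a contradiction. $\square$

Take the elementary symmetric polynomial $e_2(z_1,\dots,z_5)$. Its matrix is $\frac12(J-I)$ with $J$ the all-ones matrix, with eigenvalues $2$ and $-\frac12$ (four times). By Fact 2 it is real stable, and its rank is $5$. If $e_2=\pm\det(\sum z_kA_k+B)$ with $2\times2$ matrices, then comparing degree-$2$ parts gives $e_2=\pm\det(\sum z_kA_k)$. So $e_2$ factors through the linear map $z\mapsto\sum z_kA_k$ into the Hermitian $2\times2$ matrices, a real space of dimension $4$, and its rank is at most $4$. This is a contradiction. One determinant is not enough, and a richer construction has to be tried.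

## 2. Mixed determinants and the two theorems

For an $n\times n$ matrix $A$ and $\mathcal S\subseteq[n]=\{1,\dots,n\}$ let $A[\mathcal S]$ be the principal submatrix indexed by $\mathcal S$, with $\det A[\emptyset]=1$.

**Definition (mixed determinant).** For $n\times n$ matrices $A_1,\dots,A_r$, whose entries may be polynomials,
$$\eta(A_1,\dots,A_r)=\sum_{(\mathcal S_1,\dots,\mathcal S_r)}\prod_{j=1}^r\det(A_j[\mathcal S_j]),\tag{2}$$
summed over all ordered $r$-tuples of pairwise disjoint (possibly empty) sets with union $[n]$.

For $r=1$ this is the determinant. For $n=r=2$ it is $\det A+A_{11}B_{22}+B_{11}A_{22}+\det B$. Appending a zero matrix does not change $\eta$, because $\det(0[\mathcal S])=0$ for $\mathcal S\ne\emptyset$.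

Borcea and Brändén (*Applications of stable polynomials to mixed determinants: Johnson's conjectures, unimodality, and symmetrized Fischer products*, arXiv:math/0607755, 2006) show that $\eta(\mathcal L_1,\dots,\mathcal L_r)$ is real stable or $0$ for all pencils $\mathcal L_j$ of the form (1). We study the converse; that theorem is not used in the proofs below.

**Definition (representable).** A polynomial $f$ of degree $n$ in $\ell$ variables is representable if $f=\pm\eta(\mathcal L_1,\dots,\mathcal L_m)$ for some $m\ge1$ and some pencils $\mathcal L_j$ of size $n$ of the form (1). The number $m$ may depend on $f$.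

Is every real stable polynomial representable? The answer is no. With $e_i$ the elementary symmetric polynomials, let
$$h(a,b,c,d)=a^2d^2+4\,e_1(a,b,c,d)\,e_3(a,b,c,d).\tag{3}$$

**Theorem 1.** For all $n\ge4$ and $\ell\ge4$ the polynomial $b^{\,n-4}h(a,b,c,d)$, viewed in $\ell$ variables, is real stable of degree $n$ and not representable.

**Theorem 2.** (a) If $n=2$, then every real stable polynomial of degree $2$ in $\ell$ variables is representable if and only if $\ell\le6$; for $\ell\le6$, three pencils suffice. (b) If $n=3$ and $\ell\ge7$, there is a non-representable real stable polynomial of degree $3$. (c) If $n=1$ or $\ell\le2$, every real stable polynomial of degree $n$ is representable, with $m=1$.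

The negative statements hold a fortiori for real symmetric pencils. The cases $\ell=3$, $n\ge3$, and $n=3$, $4\le\ell\le6$, are not settled here. Part (c) was the content of Section 1. We treat degree $2$ first, then degree $3$, then Theorem 1, which uses a different obstruction.

## 3. Permutations with colored cycles, and reduction to homogeneous pencils

**Cycle formula.** For a permutation $\sigma$ of $[n]$ and a cycle $\gamma$ of $\sigma$ put $A(\gamma)=\prod_{p\in\gamma}A_{p\sigma(p)}$. Expand each $\det(A_j[\mathcal S_j])$ in (2). A choice of blocks $\mathcal S_j$ and of a permutation of each block is the same as a permutation $\sigma$ of $[n]$ together with an assignment of each cycle of $\sigma$ to some $j\in[m]$, and the signs multiply to $\operatorname{sgn}\sigma$. Hence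
$$\eta(A_1,\dots,A_m)=\sum_\sigma\operatorname{sgn}\sigma\prod_{\gamma\text{ cycle of }\sigma}\ \sum_{j=1}^mA_j(\gamma).\tag{4}$$
In particular, diagonal entries correspond to fixed points and enter only through the sums $\sum_j(A_j)_{ii}$. So diagonal entries may be moved from one matrix to another without changing $\eta$.

For $2\times2$ pencils $L_j=\begin{pmatrix}a_j&b_j\\ \bar b_j&d_j\end{pmatrix}$, formula (4) reads
$$\eta(L_1,\dots,L_m)=\Big(\sum_ja_j\Big)\Big(\sum_jd_j\Big)-\sum_j|b_j|^2,\qquad |b_j|^2:=(\operatorname{Re}b_j)^2+(\operatorname{Im}b_j)^2,\tag{5}$$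
where $\operatorname{Re}b_j$ and $\operatorname{Im}b_j$ are the real affine forms obtained by taking real and imaginary parts of the coefficients. If the $L_j$ are homogeneous, the form (5) has at most one positive eigenvalue: with $a=\sum a_j$ and $d=\sum d_j$ we have $ad=\frac14(a+d)^2-\frac14(a-d)^2$, so (5) is $\le0$ on the subspace $a+d=0$, whose codimension is at most one.

**Reductions.** Let $f$ be homogeneous of degree $n$ with nonnegative coefficients. The proofs of non-representability start with three remarks.

(R1) If $f=\pm\eta(\mathcal L_1,\dots,\mathcal L_m)$ with $\mathcal L_j=\sum_kA_{jk}z_k+B_j$, comparing degree-$n$ parts gives $f=\pm\eta(L_1,\dots,L_m)$ with $L_j=\sum_kA_{jk}z_k$.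

(R2) If all $A_k$ are PSD, then $\det(\sum_kz_kA_k)$ has nonnegative coefficients. Indeed, write each $A_k$ as a sum of rank-one matrices $vv^*$. Then $\sum_kz_kA_k=VZV^*$, where the columns of $V$ are all these vectors and $Z$ is diagonal with the matching variables, and Cauchy–Binet gives $\sum_{\mathcal T}|\det V_{\mathcal T}|^2\det Z[\mathcal T]$. The same holds for principal submatrices, so $\eta(L_1,\dots,L_m)$ has nonnegative coefficients, and for $f\not\equiv0$ the sign in (R1) is $+$.

(R3) A real stable polynomial in $\ell$ variables is real stable when viewed in $\ell'>\ell$ variables. If it is representable in $\ell'$ variables, setting the extra variables to $0$ represents it in $\ell$ variables. So counterexamples persist when $\ell$ grows.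

**Two pencils do more than one.** The form $e_2(z_1,\dots,z_5)$ of Section 1 is a mixed determinant of two pencils. Let $n_1,\dots,n_4\in\mathbb R^3$ be
$$\tfrac1{\sqrt3}(1,1,1),\quad\tfrac1{\sqrt3}(1,-1,-1),\quad\tfrac1{\sqrt3}(-1,1,-1),\quad\tfrac1{\sqrt3}(-1,-1,1),$$
unit vectors with pairwise inner products $-\frac13$. Write $n_k=(x_k,y_k,w_k)$ and put
$$A_k=\alpha\begin{pmatrix}1+x_k&y_k-iw_k\\y_k+iw_k&1-x_k\end{pmatrix}\ (k\le4),\qquad A_5=\beta\begin{pmatrix}1&1\\1&1\end{pmatrix},\qquad \alpha^2=\tfrac38,\ \beta=\tfrac1{2\alpha},\ \alpha>0.$$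
All are PSD with determinant $0$. By (5), $\eta\big(\sum_{k\le4}z_kA_k,\ z_5A_5\big)$ has no square terms. Its coefficient at $z_kz_l$ for $k<l\le4$ is $2\alpha^2(1-n_k\cdot n_l)=\frac83\alpha^2=1$, and at $z_kz_5$ it is $\beta\operatorname{tr}A_k=2\alpha\beta=1$. So it equals $e_2(z_1,\dots,z_5)$.

## 4. Quadratic polynomials in at most six variables

Formula (5) suggests that one could represent every quadratic form with one positive eigenvalue. Write it as $xy-\sum_is_i^2$ with linear forms $x,y,s_i$, put $x,y$ on the diagonal of one pencil, and put each $s_i$ off the diagonal of its own extra pencil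
$$\begin{pmatrix}0&s_i\\s_i&0\end{pmatrix}.$$
Formula (5) then gives the right polynomial. The attempt stops at the coefficient matrices of these extra pencils: they have zero diagonal and nonzero off-diagonal entry, so they are not PSD. Only a constant $s_i$ is allowed, because it goes into $B$. To put a nonconstant form off the diagonal of pencil $j$, one must also give that pencil a share of the diagonal, and the total diagonal is fixed. Up to six variables there is enough diagonal to share.

**Theorem 2(a), the "if" part.** Every real stable polynomial of degree $2$ in $\ell\le6$ variables is $\pm\eta$ of three pencils.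

Let $f=f_2+f_1+f_0$ be the decomposition into homogeneous parts. Hurwitz's theorem says that a locally uniform limit of nonvanishing analytic functions on a connected open set is nonvanishing or identically zero. Since $f_2=\lim_{\lambda\to\infty}\lambda^{-2}f(\lambda z)$ and $f_2\not\equiv0$, the form $f_2$ is real stable. For $x\in\mathbb R^\ell_{>0}$ we get $f_2(x)=-f_2(ix)\ne0$. The orthant is connected, so after replacing $f$ by $-f$ if necessary, $f_2>0$ on $\mathbb R^\ell_{>0}$.

**Step 1: remove the lower-order terms.** We show that $f$ is a translate of $f_2$ minus a nonnegative constant, and that the constant costs one extra pencil.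

Let $F(z,z_0)=f_2(z)+z_0f_1(z)+z_0^2f_0$, let $e_0$ be the unit vector of the variable $z_0$, regard $\mathbb R^\ell$ as $\{z_0=0\}$, and put $v=(1,\dots,1,0)$. Then $F(v)>0$. For every real $x=(x',x_0)$ the polynomial $t\mapsto F(x+tv)$ is real-rooted. If $x_0\ne0$ it equals $x_0^2\,f\big((x'+t\mathbf 1)/x_0\big)$; a nonreal root $t$ and its conjugate are both roots, and for one of the two all entries of $(x'+t\mathbf 1)/x_0$ have positive imaginary part, contradicting stability. If $x_0=0$, it is a limit of such polynomials with the same leading coefficient $F(v)>0$, and such limits are real-rooted. So $F(x,v)^2\ge F(x)F(v)$ for all $x$, and $F$ is negative semidefinite on $v^\perp$.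

Put $Q'=F|_{\mathbb R^\ell}=f_2$, and let $\rho\in\operatorname{rad}Q'$. As $v\in\mathbb R^\ell$, we have $F(\rho,v)=0$, so $\rho\in v^\perp$; also $F(\rho)=0$. A null vector of a semidefinite form is in its radical, by Cauchy–Schwarz, so $\rho$ is $F$-orthogonal to $v^\perp$. It is also orthogonal to $v$, and $\mathbb R^{\ell+1}=\mathbb Rv\oplus v^\perp$, so $\rho\in\operatorname{rad}F$. In particular the linear functional $F(\cdot,e_0)$ on $\mathbb R^\ell$ vanishes on $\operatorname{rad}Q'$. Hence there is $u\in\mathbb R^\ell$ with $F(z,e_0)=Q'(z,u)$ for all $z\in\mathbb R^\ell$, and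
$$f(z)=F(z+e_0)=Q'(z)+2Q'(z,u)+F(e_0)=Q'(z+u)-C,\qquad -C=F(e_0)-Q'(u).\tag{6}$$
Moreover $F(e_0-u)=F(e_0)-2Q'(u,u)+Q'(u)=-C$. By the choice of $u$, the vector $e_0-u$ is $F$-orthogonal to $\mathbb R^\ell\ni v$, so $-C\le0$.

If $Q'=\eta(K_1,\dots,K_m)$ with homogeneous $2\times2$ PSD pencils $K_j$, then by (5) and (6)
$$f(z)=\eta\Big(K_1(z+u),\dots,K_m(z+u),\begin{pmatrix}0&\sqrt C\\\sqrt C&0\end{pmatrix}\Big),$$
and these are pencils of the form (1), since $K_j(z+u)=K_j(z)+K_j(u)$ with $K_j(u)$ Hermitian. So it remains to represent $Q'$ with $m\le2$.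

**Step 2: Lorentz geometry.** This step fixes the language. Let $W=\mathbb R^\ell/\operatorname{rad}Q'$ with the induced form $\langle\cdot,\cdot\rangle$. Since $F$ is negative semidefinite on $v^\perp$, the form $Q'$ is negative semidefinite on the $Q'$-orthogonal complement of $(1,\dots,1)$, where $Q'(1,\dots,1)>0$. So $W$ has signature $(1,r-1)$ with $r\le\ell\le6$. In coordinates, $\langle x,x\rangle=x_0^2-|\vec x|^2$. Call $x$ causal if $\langle x,x\rangle\ge0$ and timelike if $\langle x,x\rangle>0$. The timelike vectors form two connected cones, $x_0>0$ and $x_0<0$. The image of the open orthant is connected and timelike, so we choose the sign of $x_0$ such that this image has $x_0>0$. Call causal vectors with $x_0\ge0$ forward. The images $\bar e_k$ of the unit vectors are limits of forward timelike vectors, so they are forward causal, and they span $W$. We use two facts.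

(L1) If $x,y$ are forward causal, then $\langle x,y\rangle\ge0$, with strict inequality if $x,y$ are independent, or if $x$ is timelike and $y\ne0$. Indeed $x_0y_0\ge|\vec x||\vec y|\ge\vec x\cdot\vec y$. If $x,y\neq0$ and equality holds, then $x_0,y_0>0$, the first equality forces $x_0=|\vec x|$ and $y_0=|\vec y|$, so neither is timelike, and the second makes $\vec x,\vec y$ positive multiples of each other, whence $x/x_0=y/y_0$.

(L2) If a subspace $U\subseteq W$ contains a timelike vector $T$, then $U$ has signature $(1,\dim U-1)$, and $W=U\oplus U^\perp$ with $U^\perp$ negative definite. Indeed $T^\perp$ is negative definite by Fact 1, $U=\mathbb RT\oplus(U\cap T^\perp)$, so $U$ is nondegenerate, and $U^\perp\subseteq T^\perp$.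

Finally, on the real space $\mathrm{Herm}_2$ of Hermitian $2\times2$ matrices,
$$\det\begin{pmatrix}x_0+x_1&x_2-ix_3\\x_2+ix_3&x_0-x_1\end{pmatrix}=x_0^2-x_1^2-x_2^2-x_3^2,$$
so $\det$ has signature $(1,3)$, and the closed cone $\det\ge0$, trace $\ge0$, consists exactly of the PSD matrices.

**Step 3: rank at most four.** If $r\le4$, embed $W$ isometrically into $\mathrm{Herm}_2$, composing with $-1$ if needed so that forward causal vectors go to PSD matrices. Let $A_k$ be the image of $\bar e_k$. Then $Q'(z)=\det(\sum_kz_kA_k)$, and $m=1$ suffices.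

**Step 4: rank five or six.** The purpose is to put four variables into one pencil as in Step 3 and the remaining one or two into a second pencil.

Relabel so that $\bar e_1,\dots,\bar e_4$ are independent, and let $U$ be their span. By (L1), $T=\bar e_1+\bar e_2$ is forward timelike. So by (L2) $U$ has signature $(1,3)$ and $W=U\oplus U^\perp$ with $U^\perp$ negative definite of dimension $r-4\le2$. At most two indices $k\ge5$ remain. Write $\bar e_k=u_k+v_k$ with $u_k\in U$, $v_k\in U^\perp$ for $k\ge5$. Then
$$\langle u_k,u_k\rangle=\langle\bar e_k,\bar e_k\rangle-\langle v_k,v_k\rangle\ge-\langle v_k,v_k\rangle\ge0,\qquad\langle u_k,T\rangle=\langle\bar e_k,T\rangle\ge0.$$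
So $u_k$ is causal. It is forward: otherwise $-u_k$ would be a nonzero forward causal vector, and $\langle-u_k,T\rangle>0$ by (L1).

There is a $2$-dimensional $H\subset U$ of signature $(1,1)$ containing all $u_k$, $k\ge5$. If $u_5,u_6$ are both present and independent, take their span, which contains the timelike vector $u_5+u_6$. If the $u_k$ span a line, take the span of that line and some $\bar e_i$, $i\le4$, outside it; a nonzero $u_k$ plus $\bar e_i$ is timelike by (L1). If all $u_k=0$, take $\operatorname{span}(\bar e_1,\bar e_2)$. In each case (L2) gives signature $(1,1)$.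

Choose an orthonormal basis $h_0,h_1,h_2,h_3$ of $U$ with $h_0$ forward timelike, the other $h_i$ of square $-1$, and $H=\operatorname{span}(h_0,h_1)$. Let $\psi:U\to\mathrm{Herm}_2$ be the isometry
$$h_0\mapsto I,\quad h_1\mapsto\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad h_2\mapsto\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad h_3\mapsto\begin{pmatrix}0&-i\\i&0\end{pmatrix}.$$
It sends forward causal vectors to PSD matrices and $H$ to diagonal matrices. As $U^\perp$ is negative definite of dimension at most $2$, there is an $\mathbb R$-linear $\varphi:U^\perp\to\mathbb C$ with $\langle v,v\rangle=-|\varphi(v)|^2$. Write $\psi(u_k)=\operatorname{diag}(\alpha_k,\delta_k)$ for $k\ge5$, and put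
$$A_{1k}=\psi(\bar e_k),\ A_{2k}=0\quad(k\le4);\qquad A_{1k}=0,\ A_{2k}=\begin{pmatrix}\alpha_k&\varphi(v_k)\\\overline{\varphi(v_k)}&\delta_k\end{pmatrix}\quad(k\ge5).$$
These are PSD. For $k\le4$ this is the property of $\psi$. For $k\ge5$ we have $\alpha_k,\delta_k\ge0$, and the determinant is $\alpha_k\delta_k-|\varphi(v_k)|^2=\langle u_k,u_k\rangle+\langle v_k,v_k\rangle=\langle\bar e_k,\bar e_k\rangle\ge0$.

Let $K_j=\sum_kA_{jk}z_k$, $\;\mathbf u=\sum_{k\le4}z_k\bar e_k+\sum_{k\ge5}z_ku_k$, $\;\mathbf v=\sum_{k\ge5}z_kv_k$. Since $\psi(u_k)$ is diagonal for $k\ge5$, the diagonal of $\psi(\mathbf u)$ is the diagonal of $K_1+K_2$, and its off-diagonal entry is that of $K_1$. The off-diagonal entry of $K_2$ is $\varphi(\mathbf v)$. By (5),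
$$\eta(K_1,K_2)=\det\psi(\mathbf u)-|\varphi(\mathbf v)|^2=\langle\mathbf u,\mathbf u\rangle+\langle\mathbf v,\mathbf v\rangle=Q'(z),$$
because $\sum_kz_k\bar e_k=\mathbf u+\mathbf v$. With Step 1, $\pm f$ is a mixed determinant of at most three pencils, and of exactly three after padding with zero pencils. $\square$

Where was $\ell\le6$ used? At most two $u_k$ remained, and two vectors fit into a plane $H$ on which $\psi$ is diagonal.

## 5. Null variables live in one pencil: degree two with seven variables

Call the variable $z_k$ null if the coefficient of $z_k^2$ is zero. For a null variable there is no slack in the diagonal, and this gives the obstruction.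

**Lemma 3.** Let $q=\sum_{1\le k<l\le7}q_{kl}z_kz_l=\eta(K_1,\dots,K_m)$ with $2\times2$ pencils $K_j=\sum_kA_{jk}z_k$, $A_{jk}\succeq0$. Let $Q$ be the symmetric matrix with zero diagonal and off-diagonal entries $q_{kl}$. Then some principal $5\times5$ minor of $Q$ vanishes, or $\det(q_{kl})_{k\in I,l\in J}=0$ for some disjoint $3$-sets $I,J$.

*Proof.* **Step 1: each variable has its off-diagonal entry in one pencil only.** Let $a_{jk},d_{jk},b_{jk}$ be the entries of $A_{jk}$, and $a_k=\sum_ja_{jk}$, $d_k=\sum_jd_{jk}$. By (5) the coefficient of $z_k^2$ is $0=a_kd_k-\sum_j|b_{jk}|^2$. Since $A_{jk}\succeq0$, we have $|b_{jk}|\le\sqrt{a_{jk}d_{jk}}$, and Cauchy–Schwarz gives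
$$\sum_j|b_{jk}|\le\sum_j\sqrt{a_{jk}d_{jk}}\le\sqrt{a_kd_k}=\Big(\sum_j|b_{jk}|^2\Big)^{1/2}.$$
The square of the left side exceeds the square of the right side by $\sum_{i\ne j}|b_{ik}||b_{jk}|$, so at most one $b_{jk}$ is nonzero. Let $j(k)$ be its index $j$, chosen arbitrarily if all vanish, and put $b_k=b_{j(k)k}$.

**Step 2: the shape of $Q$.** By (5), for $k\ne l$,
$$q_{kl}=a_kd_l+d_ka_l-[j(k)=j(l)]\,2\operatorname{Re}(b_k\bar b_l),\tag{7}$$
where the bracket is $1$ if the condition holds and $0$ otherwise. For $k=l$ the right side is $2a_kd_k-2|b_k|^2=0=Q_{kk}$, so (7) also holds on the diagonal. Partition $[7]$ into the blocks on which $j(\cdot)$ is constant. Inside a block, $Q$ is the sum of the rank-one matrices given by $a_kd_l$, $d_ka_l$, $-2\operatorname{Re}b_k\operatorname{Re}b_l$, $-2\operatorname{Im}b_k\operatorname{Im}b_l$, so it has rank at most $4$. Between different blocks $q_{kl}=a_kd_l+d_ka_l$.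

**Step 3: counting.** If a block has at least $5$ elements, a principal $5\times5$ minor inside it vanishes. Otherwise all blocks have size at most $4$, and some union of blocks has size $3$ or $4$: a block of size $3$ or $4$ if there is one; otherwise all sizes are at most $2$, and we add blocks until the size first reaches at least $3$. Take a $3$-set $I$ in this union and a $3$-set $J$ in its complement, which has $3$ or $4$ elements. For $k\in I$, $l\in J$ we have $q_{kl}=a_kd_l+d_ka_l$, a matrix of rank at most $2$, so the $3\times3$ minor vanishes. $\square$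

**An explicit quadratic counterexample.** Let
$$q=\sum_{1\le k<l\le7}\big(1+(k-l)^2\big)z_kz_l.$$
For disjoint $3$-sets $I,J$ we have $1+(k-l)^2=(k^2+1)\cdot1+(-2k)\cdot l+1\cdot l^2$. So the minor is $\det[k^2+1,-2k,1]_{k\in I}\cdot\det[1,l,l^2]_{l\in J}$, where rows are indexed by the set. Both factors are nonzero, being nonzero multiples of Vandermonde determinants. Next, with $x=(k)_k$ and $y=(k^2)_k$, the matrix of this $q$ as in Lemma 3 is
$$Q=J+y\mathbf 1^T+\mathbf 1y^T-2xx^T-I.$$
On vectors orthogonal to $\mathbf 1$, any principal submatrix acts as the quadratic form of $-2xx^T-I$, which is negative definite. Also $\mathbf 1^TQ\mathbf 1>0$, and the same holds for the $5\times5$ submatrices. So every principal $5\times5$ submatrix has one positive and four negative eigenvalues and is nonsingular. On all seven indices $Q$ has exactly one positive eigenvalue, and $q>0$ on the open orthant, so $q$ is real stable by Fact 2. By (R1), (R2) and Lemma 3, $q$ is not representable; by (R3) this holds for every $\ell\ge7$. This proves the "only if" part of Theorem 2(a). $\square$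

## 6. Degree three: multiplying a degenerate form by one of its variables

To pass from degree $2$ to degree $3$ one multiplies a bad $q$ by one of its variables, $w$, and tries to strip $w$ off again: from $wq=\eta(M_1,\dots,M_m)$ with $3\times3$ pencils, produce $2\times2$ pencils representing $q$ by Schur complements. We shall see that this gives $cq+\delta w^2$ with $c>0$ and a number $\delta\ge0$. For $m=1$ one gets $\delta=0$ for free; for several pencils one does not, as formula (10) shows. The remedy is to take $q$ degenerate, with a kernel vector that rules out $\delta>0$. The explicit form above has rank $7$, so a new one is needed.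

**Lemma 4.** There are distinct points $P_1,\dots,P_7\in\mathbb R^4$ such that $Q=(|P_k-P_l|^2)_{k,l}$ satisfies: (i) all $3\times3$ minors with disjoint row and column sets are nonzero; (ii) all principal $5\times5$ minors are nonzero; (iii) the principal minor on the indices $1,\dots,6$ is nonzero. For such points, $q=\frac12z^TQz$ is real stable, and $Q$ has rank $6$ and exactly one positive eigenvalue.

*Proof.* **Step 1: existence.** These minors, and the squared distances $|P_k-P_l|^2$, are finitely many polynomials in the $28$ coordinates. If none is identically zero, their product is not, and a suitable choice of points exists. The distances are clear. For (i), put $P_k=(x_k,0,0,0)$ with distinct $x_k$; the minor is $\det[x_k^2,-2x_k,1]_{k\in I}\cdot\det[1,x_l,x_l^2]_{l\in J}\ne0$. For (ii), let the five points be a regular simplex with unit edges; the minor is $\det(J_5-I_5)=4\cdot(-1)^4=4$. For (iii), add to this simplex its centroid, at squared distance $\rho=\frac25$ from the vertices. Since $(J_5-I_5)^{-1}\mathbf 1=\frac14\mathbf 1$, the bordered determinant is $4\cdot(0-\rho^2\,\mathbf 1^T(J_5-I_5)^{-1}\mathbf 1)=4\cdot(-\rho^2\cdot\frac54)\ne0$.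

**Step 2: signature and stability.** Expanding $|P_k-P_l|^2=|P_k|^2+|P_l|^2-2P_k\cdot P_l$ gives
$$q=\Big(\sum_kz_k\Big)\Big(\sum_k|P_k|^2z_k\Big)-\sum_{i=1}^4\Big(\sum_kP_k^{(i)}z_k\Big)^2.\tag{8}$$
Only six linear forms occur, so the rank is at most $6$; by (iii) it is $6$. As with (5), there is at most one positive eigenvalue. Since $q>0$ on the open orthant, there is exactly one, and Fact 2 gives stability. $\square$

Fix such a $q$, in the variables $z_1,\dots,z_6$ and $w:=z_7$. As $Q$ has zero diagonal, $q=q'(z)+w\,l(z)$ with $q'$ quadratic and $l$ linear in $z=(z_1,\dots,z_6)$, and $q'$ has rank $6$ by (iii). Put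
$$f=wq=wq'+w^2l,$$
which is real stable of degree $3$, as a product of real stable polynomials.

**Claim.** $f$ is not representable. With (R3) this proves Theorem 2(b).

Suppose it is. By (R1) and (R2), $f=\eta(M_1,\dots,M_m)$ with $M_j=L_j'+wC_j$, where $L_j'=\sum_{k\le6}A_{jk}z_k$ is $3\times3$ and $A_{jk},C_j\succeq0$.

**Step 1: a rank deficiency at $w=0$.** The purpose is to use $f(z,0)=0$, that is, $\eta(L_1',\dots,L_m')\equiv0$. We use the matroid union theorem (Edmonds; Nash-Williams): for matroids on a finite set $E$ with rank functions $r_1,\dots,r_m$, the largest size of a union $I_1\cup\dots\cup I_m$ of independent sets, $I_j$ independent in the $j$-th matroid, is $\min_{X\subseteq E}\big(\sum_jr_j(X)+|E\setminus X|\big)$. For instance, if $E=\{1,2\}$ and in every matroid only $\emptyset$ and $\{1\}$ are independent, the maximum is $1$, attained by $X=\{2\}$.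

Let $\Pi_j=\sum_{k\le6}A_{jk}$. At $z=(1,\dots,1)$ we get $\sum\prod_j\det\Pi_j[S_j]=0$, the sum being over ordered partitions of $[3]$. All terms are nonnegative, so all vanish. Write $\Pi_j=V_j^*V_j$. Then $\det\Pi_j[S]>0$ if and only if the columns of $V_j$ indexed by $S$ are independent. So these sets $S$ are the independent sets of a matroid on $[3]$ with rank function $r_j(X)=\operatorname{rank}\Pi_j[X]$. The set $[3]$ is not a union of independent sets $S_j$, since subsets of independent sets are independent and the union could be made disjoint. So the maximum in the theorem is at most $2$, and there is $X\subseteq[3]$ with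
$$\sum_jr_j(X)\le|X|-1.\tag{9}$$
Choose $X$ of minimal size; $X\ne\emptyset$. Recall two facts about PSD matrices: $x^*Ax=0$ implies $Ax=0$, and in particular a zero diagonal entry makes its row and column zero. Since $0\preceq A_{jk}\preceq\Pi_j$, both pass from $\Pi_j$ to each $A_{jk}$.

**Step 2: $|X|=2$ is impossible.** Say $X=\{2,3\}$. By minimality $\sum_jr_j(\{2\})\ge1$, so $\sum_jr_j(X)=1$, say $r_1(X)=1$ and $\Pi_j[X]=0$ for $j\ge2$. Then rows and columns $2,3$ of $A_{jk}$ vanish for $j\ge2$, that is, $L_j'=d_j(z)E_{11}$, where $E_{11}$ is the matrix unit. These are diagonal entries, so by the remark after (4) we may move all of them into the first pencil without changing $\eta$. Then $z$ enters $f$ only through $L=L_1'+\sum_{j\ge2}d_jE_{11}$. Since $\Pi_1[X]$ has rank $1$, there is $x\ne0$ supported on $X$ with $x^*\Pi_1x=0$, so $\Pi_1x=0$ and $A_{1k}x=0$ for all $k$; also $E_{11}x=0$. So $L(z)$ lies in the space of Hermitian $3\times3$ matrices that annihilate $x$, which has real dimension $4$. The linear map $z\mapsto L(z)$ from $\mathbb R^6$ has a kernel of dimension at least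 $2$, and $f(\cdot,w)$ is invariant under translation by this kernel. So is $q'$, the coefficient of $w$. Hence $\operatorname{rank}q'\le4$, a contradiction.

**Step 3: $|X|=3$ is impossible.** Now $\sum_j\operatorname{rank}\Pi_j\le2$. If only one $\Pi_j$ is nonzero, it has a kernel vector $x\ne0$, all $A_{jk}$ annihilate $x$, and $\operatorname{rank}q'\le4$ as in Step 2. If none is nonzero, then $f$ does not depend on $z$, which is false. Otherwise exactly two are nonzero, each of rank $1$, so $L_j'=l_j(z)u_ju_j^*$ for these two, with $u_j$ spanning the range of $\Pi_j$. Then $f(\cdot,w)$ factors through a linear map to $\mathbb R^2$ and $\operatorname{rank}q'\le2$, a contradiction.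

**Step 4: $|X|=1$, and the Schur complement.** The purpose is to extract $2\times2$ pencils. Say $X=\{3\}$. By (9), $(\Pi_j)_{33}=0$ for all $j$, so row and column $3$ of every $L_j'$ vanish. Let $a_j,d_j,b_j$ be the entries of $L_j'[\{1,2\}]$, and put $a=\sum_ja_j$, $d=\sum_jd_j$, $C_{ii}=\sum_j(C_j)_{ii}$, $c=C_{33}$. By (4), for real $z,w$, the identity, the transpositions $(12),(23),(13)$ and the two $3$-cycles give
$$\begin{aligned}f={}&wc\Big[(a+wC_{11})(d+wC_{22})-\sum_j|b_j+wC_{j,12}|^2\Big]-(a+wC_{11})w^2\sum_j|C_{j,23}|^2\\&-(d+wC_{22})w^2\sum_j|C_{j,13}|^2+\sum_j2\operatorname{Re}\big[(b_j+wC_{j,12})\,w^2\,C_{j,23}C_{j,31}\big].\end{aligned}$$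
Put $\xi_j=(C_{j,13},C_{j,23})^T$ and
$$\Gamma_j=c\,C_j[\{1,2\}]-\xi_j\xi_j^*,\qquad\kappa_j=(\Gamma_j)_{12}=cC_{j,12}-C_{j,13}\overline{C_{j,23}},\qquad\gamma_2=\sum_j(\Gamma_j)_{11},\quad\gamma_1=\sum_j(\Gamma_j)_{22}.$$
Each $\Gamma_j$ is PSD. Indeed
$$\Gamma_j=(c-C_{j,33})\,C_j[\{1,2\}]+\big(C_{j,33}C_j[\{1,2\}]-\xi_j\xi_j^*\big),$$
where $c\ge C_{j,33}$, and the last matrix is $C_{j,33}$ times a Schur complement of $C_j$ if $C_{j,33}>0$, and is $0$ if $C_{j,33}=0$, because then $\xi_j=0$.

Now read off coefficients. The coefficient of $w$ gives $q'=c\big(ad-\sum_j|b_j|^2\big)$. The coefficient of $w^2$ is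
$$l=a\Big(cC_{22}-\sum_j|C_{j,23}|^2\Big)+d\Big(cC_{11}-\sum_j|C_{j,13}|^2\Big)-2\operatorname{Re}\sum_jb_j\big(c\,\overline{C_{j,12}}-C_{j,23}C_{j,31}\big).$$
Since $\overline{C_{j,13}}=C_{j,31}$, the last bracket is $\bar\kappa_j$, and therefore
$$l=a\gamma_1+d\gamma_2-2\operatorname{Re}\sum_jb_j\bar\kappa_j.$$
As $q'\not\equiv0$ and $c\ge0$, we have $c>0$. Let $K_j=c\,L_j'[\{1,2\}]+w\Gamma_j$, a homogeneous $2\times2$ pencil with PSD coefficients. By (5),
$$\eta(K_1,\dots,K_m)=(ca+w\gamma_2)(cd+w\gamma_1)-\sum_j|cb_j+w\kappa_j|^2=cq'+cwl+\delta w^2=cq+\delta w^2,$$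
where $\delta=\gamma_1\gamma_2-\sum_j|\kappa_j|^2\ge\sum_j\big[(\Gamma_j)_{11}(\Gamma_j)_{22}-|\kappa_j|^2\big]\ge0$.

Here is the point announced at the start. Multiplying out $\delta$ and comparing with the coefficient of $w^3$ in $f$, which is $0$, one finds
$$\delta=c\cdot[w^3]f+\Big(\sum_i|C_{i,13}|^2\Big)\Big(\sum_j|C_{j,23}|^2\Big)-\sum_j|C_{j,13}|^2|C_{j,23}|^2=\sum_{i\ne j}|C_{i,13}|^2|C_{j,23}|^2.\tag{10}$$
For $m=1$ the sum is empty. For $m\ge2$ this formula alone does not give $\delta=0$.

**Step 5: the kernel vector of $Q$ forces $\delta=0$.** The form $g=cq+\delta w^2$ is $\eta$ of homogeneous $2\times2$ pencils, so it has at most one positive eigenvalue. As $Q$ is $7\times7$ of rank $6$, there is $k\ne0$ with $Qk=0$. Here $k_7\ne0$, since otherwise $(k_1,\dots,k_6)$ would be a nonzero kernel vector of the nonsingular submatrix in (iii). Let $v'=(1,\dots,1,0)$. Then $g(v')=cq'(1,\dots,1)>0$, $g(k)=\delta k_7^2$, and $g(v',k)=0$, because $k$ is in the radical of $q$ and $v'$ has last coordinate $0$. If $\delta>0$, then $g$ would be positive definite on $\operatorname{span}(v',k)$,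 a contradiction. So $\delta=0$ and $cq=\eta(K_1,\dots,K_m)$. The matrix of $cq$ in Lemma 3 is $cQ$, whose minors are positive multiples of those of $Q$. This contradicts Lemma 3, by (i) and (ii). $\square$

## 7. Rank functions of mixed determinants and Ingleton's inequality

With four variables the previous obstruction is not available; another one appears in degree $4$. It uses only which monomials occur.

**Definition (rank function).** For a homogeneous $f$ with nonnegative coefficients and $K\subseteq[\ell]$, let $r_f(K)$ be the largest degree in the variables $\{z_k\}_{k\in K}$ of a monomial of $f$.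

For $f=e_2(z_1,z_2,z_3)$ we have $r_f=1$ on singletons and $r_f=2$ on pairs and on the triple. These are the dimensions of the spans of three distinct lines in $\mathbb C^2$. Correspondingly,
$$e_2(z_1,z_2,z_3)=\det\begin{pmatrix}z_1+z_3&z_3\\z_3&z_2+z_3\end{pmatrix},$$
and the coefficient matrices of $z_1,z_2,z_3$ have ranges spanned by $(1,0)$, $(0,1)$, $(1,1)$.

For one determinant $\det(\sum z_kA_k)\not\equiv0$ of a PSD pencil the ranks are always of this kind, with $V_k$ the range of $A_k$. Dimensions of subspace sums satisfy linear inequalities, and one can look for a stable $f$ that violates one of them. For $m\ge2$ the argument stops at the first line: $\eta$ is a sum over partitions of products of determinants, its set of monomials is the union of theirs, and there is no single family of subspaces in sight. The way past this is to write $\eta$ as an average of single determinants that are themselves determinants of PSD pencils.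

**Averaging formula.** Let $D_j=\operatorname{diag}(e^{i\theta_{j1}},\dots,e^{i\theta_{jn}})$ with all $\theta_{jp}$ independent and uniform on $[0,2\pi]$. Then
$$\eta(A_1,\dots,A_m)=\mathbb E\,\det\Big(\sum_jD_jA_jD_j^*\Big).\tag{11}$$
To see this, note that the $(p,q)$ entry of the sum is $\sum_j(A_j)_{pq}e^{i(\theta_{jp}-\theta_{jq})}$, so the determinant is
$$\sum_\sigma\operatorname{sgn}\sigma\sum_{\tau:[n]\to[m]}\ \prod_p(A_{\tau(p)})_{p\sigma(p)}\,e^{i(\theta_{\tau(p)p}-\theta_{\tau(p)\sigma(p)})}.$$
For each $q$, the angles with second index $q$ contribute $+\theta_{\tau(q)q}$ and $-\theta_{\tau(\sigma^{-1}(q))q}$ to the exponent. So the phase is identically $1$ if $\tau(q)=\tau(\sigma^{-1}(q))$ for all $q$, and otherwise its mean is $0$. The surviving $\tau$ are those constant on the cycles of $\sigma$, and their sum is (4). For $n=m=2$ this says that the mean of $|b_1e^{i\alpha}+b_2e^{i\beta}|^2$ over independent uniform phases is $|b_1|^2+|b_2|^2$.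

**Proposition 5.** Let $f=\eta(L_1,\dots,L_m)\not\equiv0$, where $L_j=\sum_kA_{jk}z_k$ are $n\times n$ and all $A_{jk}$ are PSD. Then there are subspaces $V_1,\dots,V_\ell\subseteq\mathbb C^n$ with $r_f(K)=\dim\sum_{k\in K}V_k$ for all $K$. Consequently (Ingleton's inequality), for any four indices, named $1,2,3,4$,
$$r_f(1)+r_f(2)+r_f(123)+r_f(124)+r_f(34)\le r_f(12)+r_f(13)+r_f(14)+r_f(23)+r_f(24).\tag{12}$$

*Proof.* **Step 1: one determinant with the same monomials.** Put $A_k^D=\sum_jD_jA_{jk}D_j^*\succeq0$. The coefficient $c_\kappa(D)$ of $z^\kappa$ in $\det(\sum_kz_kA_k^D)$ is nonnegative by (R2), is a trigonometric polynomial in the angles, and has mean $[z^\kappa]f$ by (11). If $[z^\kappa]f=0$, then $c_\kappa$ is continuous and nonnegative with mean $0$, so $c_\kappa\equiv0$. If $[z^\kappa]f>0$, then $c_\kappa\not\equiv0$, and the zero set of a nonzero trigonometric polynomial has measure zero. There are finitely many $\kappa$, so we can fix $D$ such that $f$ and $g=\det(\sum_kz_kA_k^D)$ have exactly the same monomials. Hence $r_f=r_g$.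

**Step 2: the ranks of $g$.** Let $P=\sum_kA_k^D$. Then $\det P=\sum_\kappa c_\kappa(D)>0$, so $P$ is positive definite. Put $A_K=\sum_{k\in K}A_k^D$. Substitute $z_k=t$ for $k\in K$ and $z_k=1$ otherwise in $g$. As the coefficients are nonnegative, nothing cancels, and $r_g(K)$ is the degree in $t$ of
$$\det\big(P+(t-1)A_K\big)=\det P\cdot\det\big(I+(t-1)P^{-1/2}A_KP^{-1/2}\big).$$
If $\mu_1,\dots,\mu_n$ are the eigenvalues of $P^{-1/2}A_KP^{-1/2}$, the last factor is $\prod_i(1+(t-1)\mu_i)$, whose degree is the number of nonzero $\mu_i$, that is, $\operatorname{rank}A_K$. The kernel of a sum of PSD matrices is the intersection of the kernels, so its range is the sum of the ranges. So $r_f(K)=\dim\sum_{k\in K}V_k$ with $V_k=\operatorname{range}A_k^D$.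

**Step 3: Ingleton's inequality.** Write $r=r_f$ and $I=V_1\cap V_2$, so $\dim I=r(1)+r(2)-r(12)$. For $k=3,4$ we have $I+V_k\subseteq(V_1+V_k)\cap(V_2+V_k)$, so
$$\dim(I+V_k)\le r(1k)+r(2k)-r(12k).$$
Since $(I+V_3)\cap(I+V_4)\supseteq I$,
$$r(34)\le\dim(I+V_3+V_4)\le\dim(I+V_3)+\dim(I+V_4)-\dim I.$$
Inserting the bounds gives $r(34)\le r(13)+r(23)-r(123)+r(14)+r(24)-r(124)-r(1)-r(2)+r(12)$, which is (12). $\square$

## 8. The monomials of $h$ violate Ingleton's inequality

The monomials of $e_1e_3$ in $a,b,c,d$ are $abcd$ and $i^2jk$ for distinct $i,j,k\in\{a,b,c,d\}$. Its rank function is $2$ on singletons, $3$ on pairs, and $4$ on triples. With $(1,2,3,4)=(b,c,a,d)$, inequality (12) reads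
$$2+2+4+4+3\le5\cdot3,$$
an equality. The polynomial $h$ has one more monomial, $a^2d^2$, and this changes only the rank of the pair $\{a,d\}$, from $3$ to $4$. So for $h$ inequality (12) fails by one: the left side is $16$ and the right side is $15$.

**Non-representability in Theorem 1.** Let $n\ge4$ and $f=b^{n-4}h$, which is homogeneous of degree $n$ with nonnegative coefficients. Suppose first $\ell=4$, and suppose $f$ is representable. By (R1) and (R2), $f=\eta(L_1,\dots,L_m)$ with homogeneous PSD pencils of size $n$, so Proposition 5 applies. Every monomial of $f$ is $b^{n-4}$ times one of $h$, so $r_f(K)=r_h(K)+(n-4)$ if $b\in K$ and $r_f(K)=r_h(K)$ otherwise. With $(1,2,3,4)=(b,c,a,d)$, the variable $b$ occurs in exactly three terms on each side of (12): in $\{b\},\{b,c,a\},\{b,c,d\}$ on the left, and in $\{b,c\},\{b,a\},\{b,d\}$ on the right. So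
$$\text{left side}=16+3(n-4),\qquad\text{right side}=15+3(n-4),$$
which contradicts (12). For $\ell>4$ use (R3). $\square$

The polynomial $b$ is real stable, and products of real stable polynomials are real stable. So all that remains for Theorem 1 is the stability of $h$.

## 9. Stability of $h$

For $y=(a,c,d)\in\mathbb R^3$ put $s_1=a+c+d$, $s_2=ac+ad+cd$, $s_3=acd$, $p=ad$. Then $e_1=b+s_1$ and $e_3=bs_2+s_3$, so
$$h=4(b+s_1)(bs_2+s_3)+p^2.\tag{13}$$
We shall show that $h$ is real-rooted along every line with positive direction. The plan is to find three points on the line where the sign of $h$ is known: two where the product in (13) is so negative that it outweighs $p^2$, and between them one where the product vanishes. Two auxiliary facts come first.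

**Claim A.** $\mathcal D(y):=(s_1s_2-s_3)^2-p^2s_2\ge0$ on $\mathbb R^3$.

*Proof.* Let $\sigma=a+d$. Then $s_2=p+c\sigma$ and $s_1s_2-s_3=(a+d)(a+c)(c+d)=\sigma(c^2+s_2)$. If $s_2\le0$, the claim is clear. Let $s_2=m^2$ with $m>0$; we must show $|\sigma|(c^2+m^2)\ge|p|m$, where $p=m^2-c\sigma$. We use $c^2+m^2\ge2|c|m$ and $c^2+m^2\ge m^2$.

If $p<0$, then $c\sigma=m^2+|p|\ge|p|$, so $|\sigma|(c^2+m^2)\ge2|\sigma c|m\ge2|p|m$.

If $0\le p\le4m^2$, then $p=ad\le\sigma^2/4$, so $pm=\sqrt p\,\sqrt p\,m\le\frac{|\sigma|}2\cdot2m\cdot m=|\sigma|m^2$.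

If $p>4m^2$, then $-c\sigma=p-m^2\ge\frac34p$, so $|\sigma|(c^2+m^2)\ge2|c\sigma|m\ge\frac32pm$. $\square$

**Claim B.** If $s_2(y)=0$ and $s_1(y)>0$, then $s_3(y)\le0$, with equality only if two coordinates of $y$ vanish.

*Proof.* If $s_3>0$, then $(T+a)(T+c)(T+d)=T^3+s_1T^2+s_3>0$ for all $T\ge0$. So the roots $-a,-c,-d$ are negative and $a,c,d>0$, contradicting $s_2=0$. If $s_3=0$, one coordinate is $0$, and then $s_2$ is the product of the other two, so another one vanishes. $\square$

**Step 1: the line, and a genericity assumption.** Let $u_0>0$, $v\in\mathbb R^3_{>0}$, $b_0\in\mathbb R$, $x\in\mathbb R^3$, and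
$$F(t)=h\big(b=b_0+tu_0,\ (a,c,d)=x+tv\big),$$
a quartic with leading coefficient $h(u_0,v)>0$, meaning $h$ at $b=u_0$, $(a,c,d)=v$. We show that $F$ is real-rooted. Limits of real-rooted polynomials of fixed degree with leading coefficient bounded away from $0$ are real-rooted. So we may assume that $x$ lies outside the three planes $\operatorname{span}(v,\epsilon_i)$, where $\epsilon_1,\epsilon_2,\epsilon_3$ are the unit vectors of $\mathbb R^3$; in particular $x$ is not a multiple of $v$. Below, $b,s_1,s_2,s_3,p$ are evaluated along the line, unless another point is indicated.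

**Step 2: the two zeros of $s_2$.** The purpose is to find the signs of $s_3$ there. The form $s_2$ on $\mathbb R^3$ has matrix $\frac12(J-I)$, with eigenvalues $1,-\frac12,-\frac12$, so its signature is $(1,2)$. Let $B$ be its polar form. Since $s_2=\frac12(s_1^2-|y|^2)$, we have $B(y,\mathbf 1)=\frac12(3s_1(y)-s_1(y))=s_1(y)$. As $s_2(v)>0$ and $x$ is not a multiple of $v$, Fact 1 with strict inequality shows that $s_2(x+tv)$ has two distinct real roots $t_1<t_2$, and $s_2>0$ outside $[t_1,t_2]$. Put $y_i=x+t_iv$. If $y_i$ had two vanishing coordinates, it would be a multiple of some $\epsilon_j$, and $x=y_i-t_iv$ would lie in $\operatorname{span}(v,\epsilon_j)$. So no $y_i$ has two vanishing coordinates.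

We have $s_1(y_2)>0$. Indeed, the derivative of $s_2(x+tv)$ at its larger root $t_2$ is $2B(y_2,v)$, and it is positive. If $B(y_2,\mathbf 1)=s_1(y_2)\le0$, some convex combination $v'$ of $v$ and $\mathbf 1$ would satisfy $B(y_2,v')=0$, and $s_2(v')>0$ because $v'$ has positive coordinates. By Fact 1, $s_2$ is negative definite on the $B$-orthogonal complement of $v'$, so $s_2(y_2)<0$, as $y_2\ne0$. This contradicts $s_2(y_2)=0$. At $t_1$ the derivative is negative, so $B(-y_1,v)>0$, and the same argument gives $s_1(-y_1)>0$. Claim B applied to $y_2$ and to $-y_1$ now yields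
$$s_3(y_2)<0<s_3(y_1).\tag{14}$$

**Step 3: two points where $F\le0$.** On the set $s_2>0$ let $r=s_3/s_2$ and $R=2b+s_1+r$. This function vanishes exactly when the two factors in $4s_2(b+s_1)(b+r)$, namely $b+s_1$ and $b+r$, are opposite.

On $(t_2,\infty)$: as $t\downarrow t_2$, $s_2\to0^+$ and $s_3\to s_3(y_2)<0$, so $R\to-\infty$. As $t\to\infty$, $R/t\to2u_0+s_1(v)+s_3(v)/s_2(v)>0$, so $R\to+\infty$. So $R(T_2)=0$ for some $T_2>t_2$. On $(-\infty,t_1)$: as $t\uparrow t_1$, $s_3\to s_3(y_1)>0$ and $R\to+\infty$; as $t\to-\infty$, $R\to-\infty$ by the same limit of $R/t$. So $R(T_1)=0$ for some $T_1<t_1$.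

At $T_i$ we have $b=-\frac12(s_1+r)$, so $b+s_1=\frac12(s_1-r)=-(b+r)$. By (13) and Claim A,
$$F(T_i)=4s_2(b+s_1)(b+r)+p^2=-s_2(s_1-r)^2+p^2=-\mathcal D/s_2\le0.$$

**Step 4: a point between them where $F\ge0$.** The function $bs_2+s_3$ equals $s_3(y_1)>0$ at $t_1$ and $s_3(y_2)<0$ at $t_2$, by (14). So it vanishes at some $\nu\in(t_1,t_2)$, and $F(\nu)=p^2\ge0$ by (13).

**Step 5: four real roots.** We have $T_1<\nu<T_2$ with $F(T_1)\le0\le F(\nu)$ and $F(T_2)\le0$. To make the signs strict, let $G(t)=(t-\nu)^2-\mu$ with $\mu>0$ so small that $G(T_1),G(T_2)>0$; also $G(\nu)<0$. For $\varepsilon>0$, the quartic $F-\varepsilon G$ has the same positive leading coefficient as $F$ and is negative at $T_1$, positive at $\nu$, negative at $T_2$. It is positive near $\pm\infty$, so it has four real roots. Letting $\varepsilon\to0$, $F$ is real-rooted.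

**Step 6: conclusion.** If $h(\xi+i\omega)=0$ with $\xi\in\mathbb R^4$ and $\omega\in\mathbb R^4_{>0}$, then $t=i$ is a root of $h(\xi+t\omega)$, which is real-rooted by Steps 1–5. This is a contradiction, so $h$ is real stable. Together with Section 8 this proves Theorem 1. $\square$
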